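\title{Euler characteristics of dual tautological complexes on Quot schemes of the projective line}

\begin{abstract}
On the Quot scheme of rank $r>0$, degree $n$ quotients of the trivial bundle of rank $N$ on $\mathbb P^1$, we consider tensor products of $m$ dual exterior powers of tautological complexes, of total degree $k_1+\dots+k_m$. We prove a conjecture of Marian, Oprea and Sam: the holomorphic Euler characteristic vanishes when $m\le N-r-1$ and $0<k_1+\dots+k_m\le n+(N-r)(\lfloor n/r\rfloor+1)$. We compute the first value outside this range and show that the bound on the total degree, and for $n\ge1$ the bound on $m$, cannot be improved. The proof uses torus localization, a resummation that expresses the generating series in Schur polynomials, and an elementary estimate on permutations.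
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Tautological complexes}
Let $N,n,r$ be integers with $n\ge0$ and $1\le r\le N-1$, and put $s=N-r$. Let $\mathsf{Quot}=\mathsf{Quot}_{\mathbb P^1}(\mathbb C^N,n,r)$ be the Quot scheme of short exact sequences
\[
0\to S\to\mathbb C^N\otimes\mathcal O_{\mathbb P^1}\to Q\to0,\qquad \operatorname{rank}Q=r,\quad\deg Q=n .
\]
It is a smooth projective variety. The subsheaf $S$ is locally free of rank $s$ and degree $-n$. Let $0\to\mathcal S\to\mathbb C^N\otimes\mathcal O\to\mathcal Q\to0$ be the universal sequence on $\mathbb P^1\times\mathsf{Quot}$, and let $\mathrm{pr}$ and $\pi$ be the projections to $\mathbb P^1$ and to $\mathsf{Quot}$. A line bundle $L$ on $\mathbb P^1$ defines the \emph{tautological complex}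
\[
L^{[n]}=R\pi_*(\mathrm{pr}^*L\otimes\mathcal Q).
\]
At the point $Q$ it records $H^0(L\otimes Q)-H^1(L\otimes Q)$, so its rank is $n+ru$, where $u=\deg L+1=\chi(\mathbb P^1,L)$. Exterior powers and duals are taken in $K$-theory: for a class $V=A-B$ with $A,B$ vector bundles,
\[
\textstyle\bigwedge_yV=\sum_{k\ge0}y^k\bigwedge^kV=\bigwedge_yA\big/\bigwedge_yB,\qquad(\bigwedge^kV)^\vee=\bigwedge^k(V^\vee).
\]
Given line bundles $L_1,\dots,L_m$ and $k=(k_1,\dots,k_m)\in\mathbb Z_{\ge0}^m$, we put $u_j=\deg L_j+1$, $|u|=\sum_ju_j$, $|k|=\sum_jk_j$, and we study the holomorphic Euler characteristics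
\[
\chi_k=\chi\Big(\mathsf{Quot},\ \big({\textstyle\bigwedge^{k_1}}L_1^{[n]}\big)^\vee\otimes\dots\otimes\big({\textstyle\bigwedge^{k_m}}L_m^{[n]}\big)^\vee\Big).
\]
Binomial coefficients are the generalized ones: $\binom xk=x(x-1)\cdots(x-k+1)/k!$ for $x\in\mathbb Z$ and $k\ge0$, so that $(1+y)^x=\sum_k\binom xky^k$, and $\binom xk=0$ for $k<0$.

\subsection{What to expect}\label{sec:expect}
Every summand $\mathcal O(-c)$ of $S$ maps nontrivially to $\mathcal O$, so $0\le c\le n$. Hence $H^1(L\otimes S)=0$ when $\deg L\ge n-1$, and then $L^{[n]}$ is a quotient of the trivial bundle $H^0(L)\otimes\mathbb C^N$. Thus $L^{[n]}$ plays the role of the universal quotient bundle on a Grassmannian, its dual is a negative object, and one expects $\chi_k$ to vanish for small $|k|>0$. Three projective spaces suggest how far the vanishing reaches. Recall that $\chi(\mathbb P^d,\mathcal O(-k))=\binom{d-k}d$ is $0$ for $0<k\le d$ and $(-1)^d$ for $k=d+1$.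

\smallskip
\emph{The case $n=0$, $r=1$.} Here $\mathsf{Quot}=\mathbb P^{N-1}$, $\mathcal Q=\mathcal O\boxtimes\mathcal O(1)$ and $L^{[0]}=u\,\mathcal O(1)$. Therefore $\bigwedge_y(L^{[0]})^\vee=(1+y\,\mathcal O(-1))^u$ and $\chi_k=\prod_j\binom{u_j}{k_j}\cdot\chi(\mathbb P^{N-1},\mathcal O(-|k|))$. This vanishes for $0<|k|<N$ and equals $(-1)^{N-1}\prod_j\binom{u_j}{k_j}$ for $|k|=N$.

\smallskip
\emph{The case $r=1$, as a heuristic.} The surjections $\mathcal O^N\to\mathcal O(n)$ up to scalars form an open subset of $\mathbb P^{N(n+1)-1}$, they are points of $\mathsf{Quot}$, and on this family the quotient is $\mathcal O(n)\boxtimes\mathcal O(1)$. If the whole projective space could be used in place of $\mathsf{Quot}$, we would have $L^{[n]}=(u+n)\,\mathcal O(1)$ and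
\begin{equation}\label{eq:guess}
\chi_k=\prod_j\binom{u_j+n}{k_j}\cdot\chi\big(\mathbb P^{N(n+1)-1},\mathcal O(-|k|)\big).
\end{equation}
This suggests vanishing for $0<|k|<N(n+1)$ and the value $(-1)^{N(n+1)-1}\prod_j\binom{u_j+n}{k_j}$ for $|k|=N(n+1)$.

\smallskip
\emph{The case $s=1$.} Now $S\cong\mathcal O(-n)$, $\mathsf{Quot}=\mathbb P^{N(n+1)-1}$ and $\mathcal S=\mathcal O(-n)\boxtimes\mathcal O(-1)$, so $L^{[n]}=uN\,\mathcal O-(u-n)\,\mathcal O(-1)$. The dual involves the positive bundle $\mathcal O(1)$, and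
\begin{equation}\label{eq:s1}
\chi\big(\mathsf{Quot},(L^{[n]})^\vee\big)=uN-(u-n)N(n+1)=Nn(n+1-u).
\end{equation}
For $n\ge1$ there is no vanishing even for $m=1$, $k_1=1$. So some condition relating $m$ and $s$ is needed.

\subsection{Results}
Write $n=ar+b$ with $0\le b<r$, and put
\[
M=n+1+s(a+1).
\]
For $r=1$ we have $a=n$ and $M=N(n+1)$, as in the heuristic. The following statement was conjectured by Marian, Oprea and Sam \cite{MOS}.

\begin{theorem}\label{thm:vanishing}
Let $1\le m\le s-1$ and $0<|k|\le n+s(a+1)=M-1$. Then $\chi_k=0$ for all line bundles $L_1,\dots,L_m$ on $\mathbb P^1$.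
\end{theorem}

The next two theorems show that both numerical hypotheses are optimal.

\begin{theorem}\label{thm:first}
Let $1\le m\le s-1$ and $|k|=M$. Then
\[
\chi_k=(-1)^{M-1}\,W\prod_{j=1}^m\binom{\deg L_j+1+a}{k_j},\qquad
W=\sum_{\substack{\gamma_1+\dots+\gamma_{a+1}=n+1\\ 1\le\gamma_p\le r}}\ \prod_{p=1}^{a+1}\binom N{s+\gamma_p}>0 .
\]
In particular, for every $(N,n,r,m)$ and every $k$ with $|k|=M$ the value is nonzero for suitable $L_j$ (for instance $\deg L_j\gg0$), and the bound on $|k|$ in Theorem~\ref{thm:vanishing} cannot be improved.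
\end{theorem}

For $r=1$ all $\gamma_p$ equal $1$, so $W=1$ and the value is the one predicted by \eqref{eq:guess}.

\begin{theorem}\label{thm:m}
For $m=s$, $L_1=\dots=L_s=\mathcal O(-1)$ and $k_1=\dots=k_s=1$,
\[
\chi_k=(-1)^{s-1}\,n(n+s)\binom Ns .
\]
For $n\ge1$ this is nonzero although $0<|k|=s\le n+s(a+1)$; hence for $n\ge1$ the condition $m\le s-1$ cannot be weakened (for $m>s$ take the remaining $k_j$ equal to $0$). For $n=0$ the vanishing $\chi_k=0$ for $0<|k|\le s$ holds for all $m\ge1$ and all $L_1,\dots,L_m$.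
\end{theorem}

For $s=1$ the formula agrees with \eqref{eq:s1} at $u=0$. Finally, for line bundles of small degree the vanishing holds with no upper bound on $|k|$.

\begin{theorem}\label{thm:all}
Let $1\le m\le s-1$. If $\deg L_j\ge-1$ for all $j$ and $\sum_j(\deg L_j+1)\le n+s$, then $\chi_k=0$ for all $k$ with $|k|>0$.
\end{theorem}

\subsection{Plan of the proof}
All four theorems are statements about the generating series
\[
Z(y)=\sum_ky_1^{k_1}\cdots y_m^{k_m}\,\chi_k\in\mathbb Z[[y_1,\dots,y_m]],
\]
and all four follow from one formula for $Z$ in Schur polynomials. Section~\ref{sec:formula} states the formula and evaluates it in the smallest case. Sections~\ref{sec:loc} and~\ref{sec:resum} prove it. In Section~\ref{sec:vanish} the Schur polynomials are expanded as determinants, and a lower bound for the $y$-degree of each term of the expansion proves Theorems~\ref{thm:vanishing} and~\ref{thm:all}. The equality case of the bound gives Theorem~\ref{thm:first} in Section~\ref{sec:first}. Theorem~\ref{thm:m} is proved in Section~\ref{sec:m}.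

\section{A formula in Schur polynomials}\label{sec:formula}

\subsection{Schur polynomials}
Let $\beta=(\beta_1,\dots,\beta_N)$ be variables and let $e_\kappa$ be the elementary symmetric polynomials, with $e_0=1$ and $e_\kappa=0$ when $\kappa$ is negative or exceeds the number of variables. For any $\alpha\in\mathbb Z_{\ge0}^N$, not necessarily decreasing, put
\[
\mathsf s_\alpha(\beta)=\frac{\det\big(\beta_h^{\alpha_l+N-l}\big)_{1\le h,l\le N}}{\det\big(\beta_h^{N-l}\big)_{1\le h,l\le N}} .
\]
The denominator is $\Delta(\beta)=\prod_{h<h'}(\beta_h-\beta_{h'})$, and the quotient is a symmetric polynomial, hence a polynomial in $e_1,\dots,e_N$, which are algebraically independent. When $\alpha$ is a partition, $\mathsf s_\alpha$ is the Schur polynomial. We use these textbook facts.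
\begin{itemize}
\item[(S1)] The $\mathsf s_\nu(\beta_1,\dots,\beta_r)$, for $\nu$ a partition with at most $r$ parts, form a $\mathbb Z$-basis of the symmetric polynomials in $r$ variables, and $\mathsf s_\nu$ is homogeneous of degree $|\nu|$.
\item[(S2)] The monomial $\beta^\nu$ has coefficient $1$ in $\mathsf s_\nu$, and all other monomials of $\mathsf s_\nu$ are lexicographically smaller.
\item[(S3)] $\mathsf s_\nu(\beta_1,0,\dots,0)$ equals $\beta_1^\kappa$ if $\nu=(\kappa)$ has at most one part and $0$ otherwise; moreover $\sum_j\mathsf s_{(j)}(\beta)z^j=\prod_h(1-\beta_hz)^{-1}$.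
\item[(S4)] (Dual Jacobi--Trudi identity.) If $\mu'$ is the conjugate partition, $\mu'_i=\#\{l:\mu_l\ge i\}$, and $c=\mu_1$, then $\mathsf s_\mu=\det(e_{\mu_i'-i+j})_{1\le i,j\le c}$.
\end{itemize}

\subsection{The formula}
Two families of polynomials enter. The first carries the dependence on the line bundles. The part of degree $\delta$ in $y$ of $\prod_{h\le r}\prod_j(1+y_j\beta_h)^{u_j}$ is symmetric and homogeneous of degree $\delta$ in $\beta_1,\dots,\beta_r$, so by (S1)
\begin{equation}\label{eq:f}
\prod_{h=1}^r\prod_{j=1}^m(1+y_j\beta_h)^{u_j}=\sum_\nu f_\nu(y)\,\mathsf s_\nu(\beta_1,\dots,\beta_r),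
\end{equation}
where $\nu$ runs over partitions with at most $r$ parts, $f_\nu\in\mathbb Z[y]$ is homogeneous of degree $|\nu|$, and $f_\emptyset=1$. The second family is defined for $m\le s$ and involves an auxiliary variable $q$:
\[
E_\kappa=\binom N\kappa+(-1)^{\kappa-1}q\,e_{s-\kappa}(y),\qquad\kappa\in\mathbb Z .
\]
Equivalently, $\sum_\kappa(-1)^\kappa E_\kappa X^\kappa=(1-X)^N-qX^{s-m}\prod_j(X+y_j)$. Since $m\le s<N$, we have $E_\kappa=0$ for $\kappa<0$ and for $\kappa>N$. Also $E_0=1-q\,e_s(y)$, which is $1$ exactly when $m\le s-1$. We write $(n^s,\nu)=(n,\dots,n,\nu_1,\dots,\nu_r)\in\mathbb Z_{\ge0}^N$ and $[q^n]$ for the coefficient of $q^n$.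

\begin{proposition}\label{prop:schur}
\textup{(a)} If $1\le m\le s$, then
\[
Z(y)=(-1)^{(s-1)n}\,[q^n]\ E_0^{\,|u|-s}\sum_\nu f_\nu(y)\ \mathsf s_{(n^s,\nu)}\big|_{e_\kappa=E_\kappa/E_0}.
\]
In particular, if $1\le m\le s-1$, then
\begin{equation}\label{eq:schur}
Z(y)=(-1)^{(s-1)n}\sum_\nu f_\nu(y)\ [q^n]\,\mathsf s_{(n^s,\nu)}\big|_{e_\kappa=E_\kappa}.
\end{equation}
\textup{(b)} If $n=0$, then $Z(y)=\sum_\nu f_\nu(y)\,\mathsf s_{(0^s,\nu)}(1,\dots,1)$ for every $m\ge1$.
\end{proposition}

The sums converge $y$-adically because $f_\nu$ has degree $|\nu|$. The substitution is made for $1\le\kappa\le N$, but it is also correct for $\kappa=0$ and for $\kappa\notin[0,N]$, so it may be applied to every entry of the determinant in (S4).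

\begin{example}\label{ex:small}
The smallest case of Theorem~\ref{thm:vanishing} with $n\ge1$ is $N=3$, $r=1$, $s=2$, $n=1$, $m=1$. Here $a=1$ and $M=6$. Write $u=u_1$, $y=y_1$. Then $f_{(\kappa)}=\binom u\kappa y^\kappa$ and
\[
E_0=1,\qquad E_1=3+qy,\qquad E_2=3-q,\qquad E_3=1 .
\]
The numerator of $\mathsf s_{(1,1,\kappa)}$ has column exponents $3,2,\kappa$. For $\kappa=0,1$ we get $e_2$ and $e_3$. For $\kappa=2,3$ two columns coincide and we get $0$. For $\kappa\ge4$, moving the last column to the front is an even permutation, and $\mathsf s_{(1,1,\kappa)}=\mathsf s_{(\kappa-2,2,2)}=e_3^2\,\mathsf s_{(\kappa-4)}$, after taking $\beta_h^2$ out of each row. By (S3) the generating series of the $\mathsf s_{(j)}$ becomes $\big((1-z)^3-qz(z+y)\big)^{-1}$, whose $q$-coefficient is $(z^2+yz)(1-z)^{-6}$. Hence $[q]\,\mathsf s_{(j)}=\binom{j+3}5+y\binom{j+4}5$, and \eqref{eq:schur} gives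
\[
Z(y)=1-\sum_{\kappa\ge4}\binom u\kappa y^\kappa\Big[\binom{\kappa-1}5+y\binom\kappa5\Big]=1-\sum_{k\ge6}\binom{k-1}5\binom{u+1}ky^k ,
\]
by Pascal's rule $\binom uk+\binom u{k-1}=\binom{u+1}k$. Since $-\binom{k-1}5=\chi(\mathbb P^5,\mathcal O(-k))$, the guess \eqref{eq:guess} is exact here.

Two mechanisms produce the gap between degrees $0$ and $6$, and both persist in general. First, among $\kappa\le3$ only $\kappa=0$ survives, either because columns coincide or because no $q$ is available. This explains the vanishing up to degree $n+s=3$. Second, for $\kappa\ge4$ consider the determinant (S4) for $\mu'=(3,3,1,\dots,1)$. Its first two rows are $(E_3,0,0,\dots)$ and $(E_2,E_3,0,\dots)$, so they contribute $E_3\cdot E_3$ to every term and cannot supply the $q$. We shall see that a row contributing the constant part of $E_\kappa$ raises the $y$-degree by $\kappa$. The two rows cost $3+3=6=M$.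
\end{example}

\section{Localization}\label{sec:loc}

The torus $T=(\mathbb C^*)^N$ acts on $\mathbb C^N$, with the basis vector $\mathbf e_i$ of weight $w_i$, and trivially on $\mathbb P^1$ and on the $L_j$. It then acts on $\mathsf{Quot}$, the universal sequence is equivariant, and $Z(y)$ has an equivariant refinement $Z^T(y)$ with coefficients in $R(T)=\mathbb Z[w_1^{\pm1},\dots,w_N^{\pm1}]$, which specializes to $Z(y)$ at $w_1=\dots=w_N=1$. We use the $K$-theoretic localization formula of Thomason \cite{Thomason}: if $T$ acts on a smooth projective variety $Y$ and $V$ is an equivariant $K$-theory class, then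
\[
\chi_T(Y,V)=\sum_F\chi_T\Big(F,\frac{V|_F}{\bigwedge_{-1}N_F^\vee}\Big),
\]
where $F$ runs over the components of the fixed locus, $N_F$ is the normal bundle, and the class $\bigwedge_{-1}N_F^\vee\in K(F)\otimes R(T)$ becomes invertible once $1-\omega^{-1}$ is inverted for the weights $\omega$ of $N_F$. The gain is that on the fixed loci every class in sight is a sum of line bundles on a product of projective spaces.

\subsection{Fixed loci}
A $T$-invariant subsheaf of $\mathbb C^N\otimes\mathcal O$ is the sum of its weight pieces $S_i\subset\mathcal O\mathbf e_i$, and the same holds for $T$-invariant families. Each $S_i$ is zero or the ideal sheaf of an effective divisor. So the components are indexed by a subset $I\subset\{1,\dots,N\}$ with $|I|=s$ and a vector $d=(d_i)_{i\in I}\in\mathbb Z_{\ge0}^I$ with $|d|=\sum d_i=n$, and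
\[
F_{I,d}=\prod_{i\in I}\operatorname{Sym}^{d_i}\mathbb P^1=\prod_{i\in I}\mathbb P^{d_i}.
\]
The universal divisor in $\mathbb P^1\times\mathbb P^{d}$ is cut out by a section of $\mathcal O(d)\boxtimes\mathcal O(1)$. With $x_i=[\mathcal O_{\mathbb P^{d_i}}(-1)]$ and $X_i=w_ix_i$, this gives $\mathcal S=\bigoplus_{i\in I}\mathcal O_{\mathbb P^1}(-d_i)\boxtimes X_i$ over $F_{I,d}$. Below we use repeatedly that $R\pi_*(\mathcal O(c)\boxtimes V)=(c+1)V$ in $K$-theory, for all $c\in\mathbb Z$.

\subsection{Normal bundles and tautological classes}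
The tangent space of $\mathsf{Quot}$ at $S$ is $\operatorname{Hom}(S,Q)=H^0(S^\vee\otimes Q)$. The bundle $S^\vee$ is a sum of line bundles $\mathcal O(c)$ with $c\ge0$, and $S^\vee\otimes Q$ is a quotient of $(S^\vee)^{\oplus N}$; as $H^1$ is right exact on a curve, $H^1(S^\vee\otimes Q)=0$. Hence $T_{\mathsf{Quot}}=R\pi_*(\mathcal S^\vee\otimes\mathbb C^N)-R\pi_*(\mathcal S^\vee\otimes\mathcal S)$, and on $F_{I,d}$
\[
T_{\mathsf{Quot}}=\sum_{i\in I}\sum_{h=1}^N(d_i+1)\frac{w_h}{X_i}-\sum_{i,h\in I}(d_i-d_h+1)\frac{X_h}{X_i}.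
\]
The terms with $h=i$ have trivial weight; they add up to $\sum_i\big((d_i+1)x_i^{-1}-1\big)$, the tangent bundle of $F_{I,d}$ by the Euler sequence. The terms with $h\ne i$ have weight $w_h/w_i$ and form the normal bundle. Since $\bigwedge_{-1}$ turns sums into products and sends a line bundle $\Lambda$ to $1-\Lambda$,
\[
\frac1{\bigwedge_{-1}N^\vee}=\prod_{i\in I}\prod_{h\ne i}\Big(1-\frac{X_i}{w_h}\Big)^{-(d_i+1)}\prod_{i\ne h\in I}\Big(1-\frac{X_i}{X_h}\Big)^{d_i-d_h+1},
\]
the last product being over ordered pairs. Each factor is $1-w_i/w_h$ plus a nilpotent element, so only the elements $1-w_i/w_h$ with $i\ne h$ are inverted, and we may evaluate the localization formula at any point $w\in T$ with distinct coordinates.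

The exponents $d_i-d_h+1$ couple the different $d_i$. The coupling can be removed. For an unordered pair $\{i,h\}$ and $c=X_i/X_h$, the identity $(1-c)/(1-c^{-1})=-c$ gives $(1-c)^{d_i-d_h}(1-c^{-1})^{d_h-d_i}=(-1)^{d_i+d_h}X_i^{d_i-d_h}X_h^{d_h-d_i}$. Each $i$ lies in $s-1$ pairs, and $\sum_{h\in I}(d_i-d_h)=sd_i-n$. Therefore
\begin{equation}\label{eq:uncouple}
\prod_{i\ne h\in I}\Big(1-\frac{X_i}{X_h}\Big)^{d_i-d_h+1}=(-1)^{(s-1)n}\prod_{i\in I}X_i^{sd_i-n}\cdot V_I(X),\qquad V_I(X)=\prod_{i\ne h\in I}\Big(1-\frac{X_i}{X_h}\Big).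
\end{equation}

Next, the universal sequence gives $L_j^{[n]}=u_j\sum_hw_h-\sum_{i\in I}(u_j-d_i)X_i$ on $F_{I,d}$. With
\[
P(X)=\prod_{h=1}^N\Big(1-\frac X{w_h}\Big)
\]
we obtain
\begin{equation}\label{eq:taut}
{\textstyle\bigwedge_{y_j}}(L_j^{[n]})^\vee=P(-y_j)^{u_j}\prod_{i\in I}\Big(1+\frac{y_j}{X_i}\Big)^{d_i-u_j}.
\end{equation}

\subsection{Euler characteristics as residues}
The ring $K(\prod_i\mathbb P^{d_i})$ is $\mathbb Z[\eta_i]/(\eta_i^{d_i+1})$ with $\eta_i=1-x_i$. A rational function $f(x)$ that is regular at $(1,\dots,1)$ defines a class in $K\otimes\mathbb C$ through its Taylor expansion in the $\eta_i$.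

\begin{lemma}\label{lem:res}
For such $f$, integrating over small circles around $x_i=1$,
\[
\chi\Big(\prod_{i\in I}\mathbb P^{d_i},f(x)\Big)=(-1)^s\oint f(x)\prod_{i\in I}\frac{1}{x_i(1-x_i)^{d_i+1}}\,\frac{dx_i}{2\pi\sqrt{-1}} .
\]
\end{lemma}

\begin{proof}
By the Koszul resolution, $\prod\eta_i^{j_i}$ with $j_i\le d_i$ is the class of the structure sheaf of a product of linear subspaces, so its Euler characteristic is $1$. Thus $\chi$ of $\sum c_j\eta^j$ is the sum of the $c_j$ with $j_i\le d_i$ for all $i$. This is the coefficient of $\prod\eta_i^{d_i}$ in $f/\prod(1-\eta_i)=f/\prod x_i$. Since $dx_i=-d\eta_i$, the right side of the formula extracts this coefficient.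
\end{proof}

In the variable $X_i=w_ix_i$ the kernel is $dX_i/\big(X_i(1-X_i/w_i)^{d_i+1}\big)$, and its last factor completes $\prod_{h\ne i}(1-X_i/w_h)^{d_i+1}$ to $P(X_i)^{d_i+1}$. Fix distinct $w_h\in\mathbb C^*$ and disjoint closed discs $D_h$ centered at $w_h$ that avoid $0$. Let $\oint_I$ denote integration over $\prod_{i\in I}\partial D_i$ against $\prod_{i\in I}dX_i/(2\pi\sqrt{-1})$. Combining the localization formula, \eqref{eq:uncouple}, \eqref{eq:taut} and Lemma~\ref{lem:res},
\begin{equation}\label{eq:loc}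
Z^T=(-1)^{(s-1)n}\prod_jP(-y_j)^{u_j}\sum_I\sum_{|d|=n}(-1)^s\oint_I\ \prod_{i\in I}\Big[\frac{X_i^{sd_i-n-1}}{P(X_i)^{d_i+1}}\prod_j\Big(1+\frac{y_j}{X_i}\Big)^{d_i-u_j}\Big]V_I(X).
\end{equation}
Each Taylor coefficient in $y$ of the integrand is a Laurent polynomial in $X$ divided by powers of the $P(X_i)$, so the small circles may be replaced by the $\partial D_i$. For small $y$ the expansion in $y$ converges uniformly on the contours, so the right side is holomorphic near $y=0$ and \eqref{eq:loc} says that its Taylor series is $Z^T$.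

\section{Resummation}\label{sec:resum}

In \eqref{eq:loc} the poles have order $d_i+1$, the terms have poles along $w_i=w_h$, and we want to set all $w_h=1$. The way out is that, if the exponent $-n$ is regarded as a constant, the integrand depends on $d_i$ only through the $d_i$-th power of $X_i^s\prod_j(1+y_j/X_i)/P(X_i)$. Dropping the constraint $|d|=n$ turns the sum over $d$ into a product of geometric series and the poles of high order into simple poles.

\begin{proof}[Proof of Proposition~\ref{prop:schur}]
Let $m\le s$, so that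
\[
B(X)=P(X)-q\,X^{s-m}\prod_j(X+y_j)=P(X)-q\sum_\kappa e_{s-\kappa}(y)X^\kappa
\]
is a polynomial in $X$. It has degree $N$ because $s<N$, and $B(0)=1-q\,e_s(y)=E_0$.

\smallskip
\emph{Step 1: geometric series.} Take $q,y$ so small that $|qX^{s-m}\prod_j(X+y_j)|\le\frac12|P(X)|$ on all $\partial D_h$, that $|y_j|<|X|$ on all $D_h$, and that $E_0\neq0$. Weight the term of $d$ in \eqref{eq:loc} by $q^{|d|}$ and sum over all $d\in\mathbb Z_{\ge0}^I$, keeping $n$ fixed. The series $\sum_{d\ge0}q^d\big(X^s\prod_j(1+y_j/X)\big)^d/P(X)^{d+1}$ converges uniformly on the contours to $1/B(X)$. Extracting $q^n$ restores the constraint: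
\begin{equation}\label{eq:geom}
Z^T=(-1)^{(s-1)n}[q^n]\ \prod_jP(-y_j)^{u_j}\sum_I(-1)^s\oint_I\ \prod_{i\in I}\frac{X_i^{-n-1}\prod_j(1+y_j/X_i)^{-u_j}}{B(X_i)}\ V_I(X).
\end{equation}

\emph{Step 2: residues.} By Rouch\'e's theorem $B$ has exactly one root $\xi_h$ in each $D_h$, counted with multiplicity. It is simple, so it depends holomorphically on $(q,y)$, and $\xi_h=w_h$ at $q=0$. As $\deg B=N$, these are all the roots. Put $\beta_h=\xi_h^{-1}$. Then
\[
B(X)=E_0\prod_{h=1}^N(1-\beta_hX),\qquad B'(\xi_i)=-E_0\,\beta_i\prod_{h\ne i}\Big(1-\frac{\beta_h}{\beta_i}\Big).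
\]
The integral $\oint_I$ is obtained by setting $X_i=\xi_i$ and replacing $B(X_i)$ by $B'(\xi_i)$. The factor $V_I(\xi)=\prod_{i\ne h\in I}(1-\beta_h/\beta_i)$ cancels the factors of $\prod_iB'(\xi_i)$ with $h\in I$, and the signs cancel $(-1)^s$. With $J$ the complement of $I$, so $|J|=r$, the sum over $I$ in \eqref{eq:geom} equals
\[
E_0^{-s}\sum_I\ \frac{\prod_{i\in I}\beta_i^{\,n+r}}{\prod_{i\in I,\,h\in J}(\beta_i-\beta_h)}\ \prod_{i\in I}\prod_j(1+y_j\beta_i)^{-u_j}.
\]

\emph{Step 3: from $I$ to $J$.} This is the decisive step. The $q$-term of $B$ vanishes at $X=-y_j$, so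
\[
P(-y_j)=B(-y_j)=E_0\prod_{h=1}^N(1+y_j\beta_h).
\]
The prefactor in \eqref{eq:geom} therefore cancels the factors $(1+y_j\beta_i)^{-u_j}$ with $i\in I$ and leaves those of the complementary roots:
\begin{equation}\label{eq:IJ}
Z^T=(-1)^{(s-1)n}[q^n]\ E_0^{\,|u|-s}\sum_I\frac{\prod_{i\in I}\beta_i^{\,n+r}}{\prod_{i\in I,\,h\in J}(\beta_i-\beta_h)}\prod_{h\in J}\prod_j(1+y_j\beta_h)^{u_j}.
\end{equation}
The line bundles now enter only through the $r$ variables $\beta_J$, in the form \eqref{eq:f}.

\smallskip
\emph{Step 4: the sum over $I$.} For independent variables $\beta$ and a partition $\nu$ with at most $r$ parts,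
\begin{equation}\label{eq:laplace}
\sum_I\frac{\prod_{i\in I}\beta_i^{\,n+r}\ \mathsf s_\nu(\beta_J)}{\prod_{i\in I,\,h\in J}(\beta_i-\beta_h)}=\mathsf s_{(n^s,\nu)}(\beta).
\end{equation}
To see this, expand the numerator of $\mathsf s_{(n^s,\nu)}$ by Laplace's rule along the first $s$ columns. Their exponents are $n+r+(s-l)$ for $1\le l\le s$, so the minor with rows $I$ is $\prod_{i\in I}\beta_i^{n+r}\,\Delta(\beta_I)$. The last $r$ columns have exponents $\nu_l+r-l$, so the complementary minor is $\mathsf s_\nu(\beta_J)\Delta(\beta_J)$. The sign of the term is $\varepsilon_I=(-1)^{\#\{(i,h)\in I\times J:\ h<i\}}$. The same sign appears in $\Delta(\beta)=\varepsilon_I\,\Delta(\beta_I)\Delta(\beta_J)\prod_{i\in I,h\in J}(\beta_i-\beta_h)$, and division gives \eqref{eq:laplace}.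

Now regard \eqref{eq:IJ} in $\mathbb C[[q,y]]$ by Taylor expansion. The elements $\beta_i-\beta_h$ have constant terms $w_i^{-1}-w_h^{-1}\ne0$, so they are units, and the sum \eqref{eq:f} converges $y$-adically. By \eqref{eq:f} and \eqref{eq:laplace}, the sum over $I$ in \eqref{eq:IJ} is $\sum_\nu f_\nu(y)\,\mathsf s_{(n^s,\nu)}(\beta)$.

\smallskip
\emph{Step 5: the nonequivariant limit.} The roots themselves are no longer needed, only their elementary symmetric functions, and these are the coefficients of $B$:
\begin{equation}\label{eq:Ew}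
E_0\,e_\kappa(\beta)=(-1)^\kappa[X^\kappa]B=e_\kappa(w^{-1})+(-1)^{\kappa-1}q\,e_{s-\kappa}(y).
\end{equation}
The series $E_0^{\pm1}$ do not involve $w$, and only finitely many $\nu$ contribute to a given monomial in $y$. So each coefficient of $y^k$ on the right side of \eqref{eq:IJ} is a polynomial in the $e_\kappa(w^{-1})$, while on the left it is a Laurent polynomial in $w$. Two Laurent polynomials that agree at all $w$ with distinct coordinates are equal. At $w=(1,\dots,1)$ the right side of \eqref{eq:Ew} is $E_\kappa$, and (a) follows.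

\smallskip
For (b), only $d=0$ occurs in \eqref{eq:loc}. So \eqref{eq:geom} holds for every $m$ with $B=P$ and no extraction of a coefficient. Steps 2--5 apply with $\beta_h=w_h^{-1}$ and with $1$ in place of $E_0$.
\end{proof}

\begin{remark}
If $m>s$, then $X^{m-s}B(X)$ is a polynomial of degree $N+m-s$, so it has $m-s$ roots outside the discs, and \eqref{eq:Ew} is lost. If $m=s$, the formula holds but $E_0\ne1$; Section~\ref{sec:m} shows the effect.
\end{remark}

\section{The vanishing theorems}\label{sec:vanish}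

Throughout this section $1\le m\le s-1$, so \eqref{eq:schur} applies.

\subsection{Straightening}
The vector $(n^s,\nu)$ is a partition only if $\nu_1\le n$. Otherwise we sort the columns. Call $\nu$ \emph{degenerate} if $\nu_l-l\in[n,n+s-1]$ for some $1\le l\le r$. For nondegenerate $\nu$ put $t=\#\{l:\nu_l-l\ge n+s\}$, and call $\nu$ \emph{short} if $t=0$ and \emph{long} if $t\ge1$. Since $\nu_l-l$ is strictly decreasing in $l$, the indices counted by $t$ are $1,\dots,t$; the short partitions are those with $\nu_1\le n$; and long partitions have $\nu_1\ge n+s+1$.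

\begin{lemma}\label{lem:straight}
If $\nu$ is degenerate, then $\mathsf s_{(n^s,\nu)}=0$. Otherwise $\mathsf s_{(n^s,\nu)}=(-1)^{st}\,\mathsf s_\mu$, where
\[
\mu=\big(\nu_1-s,\dots,\nu_t-s,\ (n+t)^s,\ \nu_{t+1},\dots,\nu_r\big)
\]
is a partition with $|\mu|=sn+|\nu|$.
\end{lemma}

\begin{proof}
The first $s$ column exponents fill the interval $[n+r,n+r+s-1]$, and the others are $\nu_l+r-l$. Two columns coincide exactly when $\nu$ is degenerate. Otherwise the exponents $\nu_l+r-l$ lie above the interval for $l\le t$ and below it for $l>t$. Moving $t$ columns past $s$ columns gives the sign $(-1)^{st}$ and a strictly decreasing sequence of nonnegative exponents. Subtracting $N-l$ in position $l$ gives $\nu_l-s$ for $l\le t$, then $(n+N-p)-(N-t-p)=n+t$ in position $t+p$ for $1\le p\le s$, and $\nu_l$ in position $s+l$ for $l>t$.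
\end{proof}

\subsection{Terms of the determinant}
Let $\nu$ be nondegenerate and $c=\mu_1$. By (S4),
\[
\mathsf s_\mu\big|_{e_\kappa=E_\kappa}=\sum_{\sigma\in\mathfrak S_c}\operatorname{sgn}\sigma\prod_{i=1}^cE_{\kappa_i},\qquad\kappa_i=\mu_i'-i+\sigma(i).
\]
Each $E_\kappa$ is linear in $q$. To extract $q^n$ we choose a set $A\subset\{1,\dots,c\}$ of $n$ rows, the \emph{$q$-rows}, that contribute $(-1)^{\kappa_i-1}e_{s-\kappa_i}(y)$; the rows in the complement $C$, the \emph{constant rows}, contribute $\binom N{\kappa_i}$. Thus \eqref{eq:schur} is a sum of \emph{terms} indexed by triples $(\nu,\sigma,A)$, and a term can be nonzero only if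
\begin{equation}\label{eq:range}
s-m\le\kappa_i\le s\quad(i\in A),\qquad0\le\kappa_i\le N\quad(i\in C).
\end{equation}
Each term is homogeneous in $y$. Since $\sum_i\kappa_i=|\mu|=sn+|\nu|$ and $|A|=n$, its degree is
\begin{equation}\label{eq:deg}
|\nu|+\sum_{i\in A}(s-\kappa_i)=|\nu|+sn-\Big(|\mu|-\sum_{i\in C}\kappa_i\Big)=\sum_{i\in C}\kappa_i .
\end{equation}
This reflects the action of the scalars in $T$: they act trivially on $\mathsf{Quot}$ and with weight one on $\mathcal Q$, so the coefficient of $y^k$ in $Z^T$ has degree $|k|$ in $w^{-1}$, and by \eqref{eq:Ew} a constant row stands for $e_{\kappa_i}(w^{-1})$.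

\begin{lemma}\label{lem:short}
The short partitions contribute exactly $1$ to \eqref{eq:schur}.
\end{lemma}

\begin{proof}
Let $\nu_1\le n$. Then $\mu=(n^s,\nu)$, $c=n$, and $\mu_i'=s+\nu_i'$ for $i\le n$. All $n$ rows are $q$-rows, so \eqref{eq:range} gives $\sigma(i)-i\le-\nu_i'\le0$ for all $i$. As $\sum_i(\sigma(i)-i)=0$, we get $\sigma=\mathrm{id}$ and $\nu_i'=0$ for $i\le n$, that is, $\nu=\emptyset$. For $\nu=\emptyset$, $\sigma=\mathrm{id}$ every row contributes $(-1)^{s-1}e_0(y)$, and the product $(-1)^{(s-1)n}$ cancels the sign in \eqref{eq:schur}.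
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
Since all $u_j\ge0$, the left side of \eqref{eq:f} is a polynomial of degree at most $|u|$ in each $\beta_h$, and only finitely many $f_\nu$ are nonzero. Let $\rho$ be the lexicographically largest partition with $f_\rho\ne0$. By (S2), the monomial $\beta^\rho$ does not occur in $\mathsf s_\nu$ for $\nu$ lexicographically smaller than $\rho$, so its coefficient in \eqref{eq:f} is $f_\rho\ne0$, and $\rho_1\le|u|$. Every $\nu$ with $f_\nu\ne0$ has $\nu_1\le\rho_1\le|u|\le n+s$, so it is not long. By Lemmas~\ref{lem:straight} and~\ref{lem:short}, $Z(y)=1$.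
\end{proof}

\subsection{The degree estimate}
For long $\nu$ the bound $|\nu|\ge n+s+1$ gives the vanishing up to degree $n+s$ only. To reach $M-1$ we use \eqref{eq:deg} and show that the constant rows are expensive. The first $n+1$ rows have $\mu_i'\ge s+1$, so such a row can be a $q$-row only if $\sigma(i)<i$. In a permutation, descents of this kind must be compensated by rows with $\sigma(i)>i$. These are constant rows, each costs more than $s$, and each can rise by at most $r-1$ because $E_\kappa=0$ for $\kappa>N$. So at least $\lceil(n+1)/r\rceil=a+1$ rows must pay. In Example~\ref{ex:small}, $r-1=0$ and both top rows pay.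

\begin{lemma}\label{lem:long}
Every nonzero term $(\nu,\sigma,A)$ with $\nu$ long has degree at least $M$.
\end{lemma}

\begin{proof}
Since $\nu_t-s\ge n+t$, the first $t+s$ parts of $\mu$ are at least $n+t\ge n+1$. So $c\ge n+1$ and $\mu_i'\ge s+1$ for $1\le i\le n+1$. Let
\[
U=\{i\le n+1:\sigma(i)\ge i\},\qquad G=\{g\in\{1,\dots,n\}:g+1\notin U\}.
\]
Then $1\in U$, and hence $|G|=n+1-|U|$. For $i\in U$ we have $\kappa_i\ge s+1+\sigma(i)-i\ge s+1$, so $i\in C$ by \eqref{eq:range}, and $\sigma(i)-i=\kappa_i-\mu_i'\le N-(s+1)=r-1$.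

We claim that the intervals $[i,\sigma(i)-1]$, $i\in U$, cover $G$. Let $g\in G$, so $\sigma(g+1)\le g$. If $\sigma$ mapped $\{1,\dots,g\}$ into itself, it would map it onto itself, which is incompatible with $\sigma(g+1)\le g$. So there is $i\le g$ with $\sigma(i)>g$. Then $i\in U$ and $g\in[i,\sigma(i)-1]$. The interval of $i$ has $\sigma(i)-i$ elements, so
\[
n+1-|U|=|G|\le\sum_{i\in U}(\sigma(i)-i)\le(r-1)|U| .
\]
Thus $r|U|\ge n+1>ar$, that is, $|U|\ge a+1$. Using \eqref{eq:deg} and $\kappa_i\ge0$ for $i\in C$,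
\begin{equation}\label{eq:chain}
\sum_{i\in C}\kappa_i\ \ge\ \sum_{i\in U}\kappa_i\ \ge\ \sum_{i\in U}\big(s+1+\sigma(i)-i\big)\ \ge\ (s+1)|U|+|G|=n+1+s|U|\ \ge\ M.
\end{equation}
This is the claimed bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:vanishing}]
Degenerate partitions contribute $0$ to \eqref{eq:schur}, short ones contribute $1$, and long ones contribute terms of degree at least $M$. So $Z(y)-1$ has no terms of degree less than $M$.
\end{proof}

The hypothesis $m\le s-1$ entered through $E_0=1$: in \eqref{eq:schur} all $n$ factors $q$ must come from rows of the determinant.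

\section{The first nonzero coefficient}\label{sec:first}

Let $1\le m\le s-1$. We determine the terms of degree exactly $M$. For a composition $\gamma=(\gamma_1,\dots,\gamma_p)$ of $v$ into positive parts, cut $\{1,\dots,v\}$ into consecutive blocks of lengths $\gamma_1,\dots,\gamma_p$, and let $\sigma_\gamma$ send the first element of each block (its \emph{head}) to the last element of the block, and every other $i$ to $i-1$. On a block of length $\gamma$ this is a $\gamma$-cycle, of sign $(-1)^{\gamma-1}$.

\begin{lemma}\label{lem:block}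
A permutation $\tau$ of $\{1,\dots,v\}$ with $\tau(i)\ge i-1$ for all $i$ equals $\sigma_\gamma$ for a composition $\gamma$ of $v$.
\end{lemma}

\begin{proof}
Let $j=\tau(1)$. For $x=1,\dots,j-1$ in turn, $\tau^{-1}(x)\le x+1$ by hypothesis, $\tau^{-1}(x)\ne1$ since $x\neq j$, and $2,\dots,x$ are already mapped to $1,\dots,x-1$. So $\tau(x+1)=x$. Hence $\{1,\dots,j\}$ is a block, and induction applies to the remaining elements.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:first}]
Let $(\nu,\sigma,A)$ be a nonzero term of degree $M$. Then $\nu$ is long, and equality throughout \eqref{eq:chain} means: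
\begin{itemize}
\item[(i)] $\kappa_i=0$ for $i\in C\setminus U$;
\item[(ii)] $\mu_i'=s+1$ for $i\in U$;
\item[(iii)] $\sum_{i\in U}(\sigma(i)-i)=|G|$;
\item[(iv)] $|U|=a+1$, and so $|G|=n-a$.
\end{itemize}

\emph{The partition.} By (ii) for $i=1$, $s+1=\mu_1'=t+s+\#\{l>t:\nu_l\ge1\}$. So $t=1$ and $\nu=(n+s+1+v)$ has one part, with $v\ge0$. Then $\mu=(n+1+v,(n+1)^s)$, $\mu'=((s+1)^{n+1},1^v)$, $c=n+1+v$, and the sign in Lemma~\ref{lem:straight} is $(-1)^s$.

\smallskip
\emph{The first $n+1$ rows.} Write $U=\{1=i_1<\dots<i_{a+1}\}$, $i_{a+2}=n+2$ and $\gamma_p=i_{p+1}-i_p$. The intervals $[i,\sigma(i)-1]$, $i\in U$, cover $G$ and by (iii) have total length $|G|$, so each is contained in $G$. The element $i_{p+1}-1$ is not in $G$, because it is $n+1$ or its successor lies in $U$. The interval of $i_p$ therefore lies in $[i_p,i_{p+1}-2]$. Conversely $[i_p,i_{p+1}-2]\subset G$, and no other interval meets this set, so the interval of $i_p$ equals it. This gives $\sigma(i_p)=i_{p+1}-1$, also when $\gamma_p=1$, where the interval is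 empty and $\sigma(i_p)=i_p$. The rows $i\le n+1$ outside $U$ have $\sigma(i)\le i-1$. It follows that $\sigma$ maps $\{1,\dots,i_{p+1}-1\}$ into itself for every $p$, so it preserves each block $[i_p,i_{p+1}-1]$. In a block, $\sigma(i_p+1)\le i_p$ forces $\sigma(i_p+1)=i_p$; then $\sigma(i_p+2)\le i_p+1$ forces $\sigma(i_p+2)=i_p+1$, and so on. Thus $\sigma$ restricts to $\sigma_\gamma$ on $\{1,\dots,n+1\}$, with sign $(-1)^{n-a}$. A head $i_p$ is a constant row with $\kappa=s+\gamma_p$ and contributes $\binom N{s+\gamma_p}$, which is zero unless $\gamma_p\le r$. Each of the other $n-a$ rows has $\kappa=s\ne0$, so by (i) it is a $q$-row, and it contributes $(-1)^{s-1}$.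

\smallskip
\emph{The last $v$ rows.} The permutation $\sigma$ preserves them and induces $\tau\in\mathfrak S_v$, with $\kappa=1-i+\tau(i)$ in row $n+1+i$. Exactly $n-(n-a)=a$ of these rows are $q$-rows. By (i) the constant rows have $\kappa=0$. By \eqref{eq:range} the $q$-rows have $\kappa\ge s-m\ge1$; this is a second use of $m\le s-1$. In both cases $\tau(i)\ge i-1$, so $\tau=\sigma_{\gamma'}$ by Lemma~\ref{lem:block}. The head of a block of length $\gamma'_p$ has $\kappa=\gamma'_p\ge1$, and the other rows have $\kappa=0$. So the $q$-rows are exactly the heads, $\gamma'$ has $a$ parts, and $\gamma'_p\in[s-m,s]$. A block contributes its sign $(-1)^{\gamma_p'-1}$ times $(-1)^{\gamma'_p-1}e_{s-\gamma'_p}(y)$ times factors $\binom N0=1$, that is, $e_{s-\gamma_p'}(y)$.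

\smallskip
\emph{Summation.} Conversely, any $v\ge0$, any composition $\gamma$ of $n+1$ into $a+1$ parts in $[1,r]$ and any composition $\gamma'$ of $v$ into $a$ parts in $[s-m,s]$ define in this way one triple $(\nu,\sigma,A)$ with $|A|=n$, and its degree is $\sum_p(s+\gamma_p)=M$ by \eqref{eq:deg}. For a series $g$ let $g_{[\delta]}$ denote its part of degree $\delta$ in $y$. The sum over $\gamma$ gives $W$. The sum over $\gamma'$ of $\prod_pe_{s-\gamma'_p}(y)$ is the part of degree $sa-v$ of $\big(\sum_{p=0}^me_p(y)\big)^a=\prod_j(1+y_j)^a$. Setting $\beta_1=1$ and $\beta_2=\dots=\beta_r=0$ in \eqref{eq:f} and using (S3) shows that $f_{(\kappa)}$ is the part of degree $\kappa$ of $\prod_j(1+y_j)^{u_j}$. The total sign has exponent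
\[
(s-1)n+s+(n-a)+(s-1)(n-a)\equiv n+s(a+1)=M-1\pmod2,
\]
the four summands coming from \eqref{eq:schur}, from straightening, from $\operatorname{sgn}\sigma_\gamma$ and from the $q$-rows among the first $n+1$. Hence
\[
Z_{[M]}=(-1)^{M-1}W\sum_{v\ge0}\Big(\prod_j(1+y_j)^{u_j}\Big)_{[n+s+1+v]}\Big(\prod_j(1+y_j)^a\Big)_{[sa-v]} .
\]
The two degrees add up to $M$. The polynomial $\prod_j(1+y_j)^a$ has degree $ma\le sa$, so each of its homogeneous parts occurs for one $v\ge0$. The sum is therefore $\big(\prod_j(1+y_j)^{u_j+a}\big)_{[M]}$, in which $y^k$ has coefficient $\prod_j\binom{u_j+a}{k_j}$.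

Finally, $a+1\le n+1\le r(a+1)$ because $a\le n$ and $b\le r-1$. So $n+1$ has a composition into $a+1$ parts in $[1,r]$, all binomials $\binom N{s+\gamma_p}$ are positive, and $W>0$.
\end{proof}

\begin{example}
Let $N=4$, $r=s=2$, $n=2$, $m=1$. Then $a=1$, $M=7$, and the compositions $(2,1)$, $(1,2)$ give $W=2\binom44\binom43=8$. For $\nu=(7)$ we have $v=2$ and $\mu'=(3,3,3,1,1)$. The term with $\gamma=(2,1)$, $\gamma'=(2)$ selects the boxed entries of the matrix in (S4):
\[
\begin{pmatrix}
E_3&\boxed{E_4}&0&0&0\\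
\boxed{E_2}&E_3&E_4&0&0\\
E_1&E_2&\boxed{E_3}&E_4&0\\
0&0&E_0&E_1&\boxed{E_2}\\
0&0&0&\boxed{E_0}&E_1
\end{pmatrix}.
\]
Rows $2$ and $4$ are the $q$-rows, $U=\{1,3\}$, and the degree is $4+3+0=7$.
\end{example}

\section{The number of line bundles}\label{sec:m}

When $m=s$, the series $E_0^{-1}=(1-q\,y_1\cdots y_s)^{-1}$ is a new source of factors $q$, at the price of degree $s$ each. One such factor relieves one row from being a $q$-row and produces a term of degree $s<M$.

\begin{proof}[Proof of Theorem~\ref{thm:m}]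
Let $m=s$ and $u_1=\dots=u_s=0$, and put $Y=y_1\cdots y_s$, $\varepsilon=(-1)^{s-1}$. In \eqref{eq:f} only $f_\emptyset=1$ is nonzero. The conjugate of $(n^s)$ is $(s^n)$, so (S4) is an $n\times n$ determinant, each row of which carries a factor $E_0^{-1}$. Proposition~\ref{prop:schur}(a) gives
\[
Z(y)=\varepsilon^n\,[q^n]\ (1-qY)^{-(n+s)}\det\big(E_{s-i+j}\big)_{1\le i,j\le n}.
\]
We need the coefficient of the monomial $Y$. In $(1-qY)^{-(n+s)}=1+(n+s)qY+\cdots$ the omitted terms are divisible by $Y^2$, so two terms remain.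

The term $1$ is paired with $[q^n]\det(E_{s-i+j})$, the determinant of the matrix of $q$-coefficients $(-1)^{s-i+j-1}e_{i-j}(y)$. This matrix is lower triangular with diagonal entries $\varepsilon$, so its determinant is the constant $\varepsilon^n$ and does not contribute to $Y$.

The term $(n+s)qY$ is paired with $[q^{n-1}]\det(E_{s-i+j})$ at $y=0$. There the matrix is $H+\varepsilon q\,\mathrm{Id}$ with $H=\big(\binom N{s-i+j}\big)$, and the coefficient of $q^{n-1}$ in its determinant is $\varepsilon^{n-1}\operatorname{tr}H=\varepsilon^{n-1}n\binom Ns$. (For $n=0$ the term is absent, in agreement with the factor $n$.) Altogether $\chi_k=\varepsilon^n\varepsilon^{n-1}(n+s)\,n\binom Ns=(-1)^{s-1}n(n+s)\binom Ns$.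

Finally let $n=0$ and $m\ge1$ be arbitrary, and use Proposition~\ref{prop:schur}(b). Lemma~\ref{lem:straight} does not involve $m$. Degenerate partitions contribute $0$, the only short partition is $\emptyset$, which contributes $1$, and a long partition has $|\nu|\ge\nu_1\ge s+1$, so $f_\nu$ has degree at least $s+1$. Hence $\chi_k=0$ for $0<|k|\le s$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MOS}
Alina Marian, Dragos Oprea, Steven V Sam,
\emph{On the cohomology of tautological bundles over Quot schemes of curves},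
arXiv:2211.03901 (2022).

\bibitem{Thomason}
Thomason,
\emph{Une formule de Lefschetz en $K$-th\'eorie \'equivariante alg\'ebrique},
Duke Math. J. 68 (1992).

\end{thebibliography}
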